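\title{Hyperbolic groups with fixed cubes in dimension $n$ and a geometric action in dimension $n+1$}

\begin{abstract}
A group has property $(\mathrm{FW}_n)$ if each of its actions on a median graph of cubical dimension at most $n$ stabilizes a cube. For every $n\ge1$ we construct an infinite hyperbolic group with $(\mathrm{FW}_n)$ that acts properly, cocompactly and vertex-transitively on a median graph of cubical dimension $n+1$. The group is an extension of a right-angled Coxeter group by a finite group of symmetries of its defining graph. The fixed-cube property follows from a homological Helly argument, and hyperbolicity from a construction of finite groups without short cycles of cosets.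
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A connected graph $X$ is \emph{median} if for any three vertices there is exactly one vertex, their \emph{median}, that lies on a geodesic between each two of them. A \emph{cube of dimension $k$} in $X$ is a subgraph isomorphic to the $1$-skeleton of $[0,1]^k$, and the \emph{cubical dimension} of $X$ is the supremum of the dimensions of its cubes. Filling in the cubes of a median graph $X$ gives a $\mathrm{CAT}(0)$ cube complex $|X|$, and median graphs are exactly the $1$-skeletons of $\mathrm{CAT}(0)$ cube complexes (Chepoi, Gerasimov, Roller); the cubical dimension of $X$ is the dimension of $|X|$. The median graphs of cubical dimension at most $1$ are the trees, and the grid $\mathbb Z^k$ is a median graph of cubical dimension $k$.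

For $n\ge1$, a group $G$ has property $(\mathrm{FW}_n)$ if every action of $G$ by graph automorphisms on a median graph of cubical dimension at most $n$ stabilizes a cube. Equivalently, every such action fixes a vertex of the cubical subdivision, or has bounded orbits. Thus $(\mathrm{FW}_1)$ says that every action on a tree stabilizes a vertex or an edge, and the property becomes stronger as $n$ grows. At the opposite end are the actions that reflect the geometry of the group. An action on a graph is \emph{proper} if for every vertex $x$ and every $R$ only finitely many $g$ satisfy $d(x,gx)\le R$; on a locally finite graph this means that vertex stabilizers are finite. It is \emph{cocompact} if there are finitely many orbits of vertices and of edges. A group is \emph{hyperbolic} if it is finitely generated and its Cayley graphs are Gromov-hyperbolic. The following problem comes from \cite{Genevois}.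

\begin{quote}
\emph{For every $n\ge1$, construct an infinite hyperbolic group that has $(\mathrm{FW}_n)$ and acts properly and cocompactly on a median graph of cubical dimension $n+1$.}
\end{quote}

The group is required to be infinite because a finite group acting on a single $(n+1)$-cube has all the other properties. In a proper action cube stabilizers are finite, so an infinite group as in the problem fails $(\mathrm{FW}_{n+1})$. The problem therefore asks for the sharpest possible jump: only bounded orbits up to dimension $n$, and a proper cocompact action in dimension $n+1$.

Two observations pull in opposite directions. If hyperbolicity is dropped, a group of symmetries of the grid $\mathbb Z^{n+1}$ answers the question (Example~\ref{ex:flat}); but this group contains $\mathbb Z^{n+1}$, and a hyperbolic group does not contain $\mathbb Z^2$. On the other hand, every infinite hyperbolic group $G$ with a proper cocompact action on a median graph of finite cubical dimension has a subgroup $K$ of finite index $d$ acting on a line $L$ with unbounded orbits (see the proof of Theorem~\ref{thm:compl}(c)). Then $G$ acts with unbounded orbits on the grid $L^d$: identify $L^d$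 with the set of maps $f\colon G\to L$ satisfying $f(kx)=kf(x)$ for $k\in K$, let $(gf)(x)=f(xg)$, and note that $f\mapsto f(1)$ is $K$-equivariant. So $(\mathrm{FW}_n)$ is invisible up to finite index, it forces $d>n$, and one might guess that for large $n$ it cannot be reconciled with negative curvature. It can.

\begin{theorem}\label{thm:main}
For every $n\ge1$ there is an infinite hyperbolic group $G$, generated by $n+2$ involutions, which satisfies $(\mathrm{FW}_n)$ and acts properly, cocompactly and vertex-transitively on a median graph of cubical dimension $n+1$.
\end{theorem}

The proof has two independent parts. First, a group generated by $n+2$ subgroups, any $n+1$ of which generate a finite group, has $(\mathrm{FW}_n)$ (Proposition~\ref{prop:helly}). Second, we build a finite graph $\Lambda$ with clique number $n+1$ and no induced $4$-cycle, together with a finite group $H$ acting on it so transitively that the extension $W_\Lambda\rtimes H$ of the right-angled Coxeter group $W_\Lambda$ has such generators. Section~\ref{sec:group} obtains $\Lambda$ and $H$ from the cosets of a finite group $\Gamma$, and Section~\ref{sec:cosets} constructs a $\Gamma$ for which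 $\Lambda$ has no induced $4$-cycle. Section~\ref{sec:compl} proves the following complements, which are not needed for the problem.

\begin{theorem}\label{thm:compl}
Let $n\ge1$.
\begin{enumerate}
\item[(a)] There are infinitely many pairwise non-isomorphic groups $G$ as in Theorem~\ref{thm:main}. They can be chosen with virtual cohomological dimension exactly $n+1$, acting on an $(n+1)$-dimensional $\mathrm{CAT}(0)$ cube complex in which every $n$-cube lies in exactly two $(n+1)$-cubes. For these groups, no finite-index subgroup acts properly on a median graph of cubical dimension at most $n$.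
\item[(b)] Proposition~\ref{prop:helly} is sharp: there is a group generated by $n+2$ subgroups of order $2$, any $n+1$ of which generate a finite group, which satisfies $(\mathrm{FW}_n)$ but not $(\mathrm{FW}_{n+1})$.
\item[(c)] One cannot ask for hereditary fixed-point properties: every infinite hyperbolic group acting properly and cocompactly on a median graph of finite cubical dimension has a finite-index subgroup without $(\mathrm{FW}_1)$.
\end{enumerate}
\end{theorem}

\section{The case $n=1$: right-angled polygons}\label{sec:polygon}

Let $p\ge3$ and let $P$ be a regular $2p$-gon with right angles in the hyperbolic plane. It exists because the angle of a regular hyperbolic $2p$-gon takes every value between $0$ and the Euclidean angle $\pi(1-1/p)>\pi/2$. Let $o$ be the center of $P$, let $c$ be a corner, let $v_1,v_2$ be the two sides through $c$, and let $q$ be the midpoint of $v_1$. The triangle $oqc$ has angles $\pi/2p$, $\pi/2$, $\pi/4$ at $o$, $q$, $c$. Let $r_0,r_1,r_2$ be the reflections in the sides opposite to $o,q,c$, and let $G=\langle r_0,r_1,r_2\rangle$ be the $(2,4,2p)$ triangle group. It acts properly and cocompactly on the hyperbolic plane, so it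 is infinite and hyperbolic.

\emph{The action in dimension $2$.} The images of $P$ tile the plane, four around each corner. The dual tiling has a vertex for each tile and a square for each corner. It is simply connected and $2p\ge4$ squares meet at each vertex, so with unit Euclidean squares it is a $\mathrm{CAT}(0)$ square complex. Its $1$-skeleton $X$ is a median graph of cubical dimension $2$, on which $G$ acts transitively with finite vertex stabilizer $\langle r_1,r_2\rangle$. The points $o,q,c$ are the centers of a vertex, an edge and a square of $X$, each contained in the next.

\emph{Property $(\mathrm{FW}_1)$.} Let $G$ act on a tree and let $T$ be the tree obtained by subdividing every edge. We look for a vertex of $T$ fixed by $G$. The groups $\langle r_i,r_j\rangle$ are dihedral of orders $4$, $8$ and $4p$. A finite group stabilizes a vertex or an edge of the original tree (Lemma~\ref{lem:finite} below), so there is a vertex $x_{ij}$ of $T$ fixed by $r_i$ and $r_j$. The median of $x_{01},x_{02},x_{12}$ lies on the geodesic from $x_{01}$ to $x_{02}$, which is unique and hence fixed pointwise by $r_0$; in the same way it is fixed by $r_1$ and $r_2$. This proves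 Theorem~\ref{thm:main} for $n=1$.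

Both halves of this argument must be replaced for larger $n$. The median trick uses unique geodesics in the graph and fails in dimension $2$: on $X$ itself the fixed sets of $r_0,r_1,r_2$ meet pairwise but have no common point. What survives is a Helly statement with more sets, proved by homology. The polygon has to be replaced by a combinatorial object, and the following description shows which one.

Let $s_2=r_2$ and $s_1=r_1r_2r_1$ be the reflections in the perpendicular bisectors of $v_1$ and $v_2$. The bisectors meet at angle $\pi/p$, so $\Gamma=\langle s_1,s_2\rangle$ is dihedral of order $2p$. Its rotations fix no corner, and its reflections, being conjugates of $s_1$ or $s_2$, have axes through midpoints of sides and fix no corner either. So $\Gamma$ acts simply transitively on the $2p$ corners, which we identify with elements of $\Gamma$ by $g\mapsto gc$. The side $gv_1$ has corners $g\langle s_2\rangle$ and the side $gv_2$ has corners $g\langle s_1\rangle$. Hence \emph{the sides of $P$ are the cosets of $\langle s_1\rangle$ and $\langle s_2\rangle$ in $\Gamma$, two sides are adjacent exactly when the cosets intersect, and $r_1$ acts as the automorphism of $\Gamma$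 exchanging $s_1$ and $s_2$.} The condition $p\ge3$, which separates the hyperbolic polygons from the Euclidean square, says that there is no cycle of four cosets.

\section{A Helly criterion for fixed cubes}\label{sec:helly}

\begin{proposition}\label{prop:helly}
Let $n\ge1$ and let $G$ be generated by subgroups $A_0,\dots,A_{n+1}$. Suppose that $G$ acts on a median graph $Y$ of cubical dimension at most $n$ so that for each $k$ the subgroup $\langle A_j:j\ne k\rangle$ stabilizes a cube. Then $G$ stabilizes a cube. In particular, if each $\langle A_j:j\ne k\rangle$ is finite, or more generally has $(\mathrm{FW}_n)$, then $G$ has $(\mathrm{FW}_n)$.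
\end{proposition}

If the fixed sets of the $A_j$ had no common point while any $n+1$ of them did, their union would have the homology of the boundary of an $(n+1)$-simplex, that is, of an $n$-sphere, and there is no room for this in an acyclic complex of dimension $n$.

We use the following standard facts. Automorphisms of a median graph $Y$ extend to isometries of $|Y|$. In a $\mathrm{CAT}(0)$ space geodesics are unique, so the fixed set of a group of isometries is convex; a non-empty convex set is contractible; and a finite group of isometries of a compact $\mathrm{CAT}(0)$ space has a fixed point. A \emph{hyperplane} of $Y$ is a class of edges for the equivalence relation generated by being opposite in a $4$-cycle. Deleting the edges of a hyperplane leaves two components, its \emph{halfspaces}; they are \emph{convex}, that is, they contain every geodesic of $Y$ between two of their vertices. Two vertices $x,y$ are separated by exactly $d(x,y)$ hyperplanes.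

The graph $Y$ need not be locally finite. The next lemma lets us apply $\mathrm{CAT}(0)$ geometry to finite complexes only.

\begin{lemma}\label{lem:hull}
Let $S$ be a finite non-empty set of vertices of a median graph $Y$, and let $Z$ be the subgraph induced on the intersection of all halfspaces containing $S$. Then $Z$ is a finite median graph, it contains every cube of $Y$ with vertices in $S$, and it is invariant under every automorphism of $Y$ preserving $S$.
\end{lemma}

\begin{proof}
The last two properties hold by definition. As an intersection of convex subgraphs $Z$ is convex, so it is connected, carries the induced metric and contains the median of any three of its vertices; thus $Z$ is median. If a hyperplane has all of $S$ on one side, then it has all of $Z$ on that side. So a hyperplane separating two vertices of $Z$ separates two points of $S$, and there are finitely many such hyperplanes. Distinct vertices of $Z$ are separated by one of them, so a vertex of $Z$ is determined by its sides of finitely many hyperplanes.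
\end{proof}

We call $Z$ the \emph{hull} of $S$.

\begin{lemma}\label{lem:finite}
A finite group acting on a median graph stabilizes a cube.
\end{lemma}

\begin{proof}
The group acts on the hull $Z$ of a vertex orbit and fixes a point of the compact $\mathrm{CAT}(0)$ space $|Z|$. It stabilizes the unique cube whose interior contains that point.
\end{proof}

Let $Y'$ be the barycentric subdivision of $Y$: the simplicial complex whose vertices are the cubes of $Y$ and whose simplices are the finite chains of cubes under inclusion. The cubes of a chain have distinct dimensions, so $\dim Y'\le n$ in Proposition~\ref{prop:helly}, and an automorphism preserving a simplex of $Y'$ fixes each of its vertices. For $A\le G$ let $\mathrm{Fix}(A)$ be the full subcomplex of $Y'$ spanned by the cubes stabilized by $A$. A cube is stabilized by $A$ and $B$ if and only if it is stabilized by $\langle A,B\rangle$, so $\mathrm{Fix}(A)\cap\mathrm{Fix}(B)=\mathrm{Fix}(\langle A,B\rangle)$.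

Homology is reduced simplicial homology over $\mathbb Z$, computed from the augmented chain complex, so that $\tilde H_{-1}(\emptyset)=\mathbb Z$. A complex is \emph{acyclic} if $\tilde H_j=0$ for all $j\ge-1$; an acyclic complex is non-empty.

\begin{lemma}\label{lem:acyclic}
If $A$ stabilizes a cube of $Y$, then $\mathrm{Fix}(A)$ is acyclic. In particular $Y'=\mathrm{Fix}(1)$ is acyclic.
\end{lemma}

\begin{proof}
By hypothesis $\mathrm{Fix}(A)\ne\emptyset$. A cycle of degree $j\ge0$ is supported on a finite non-empty subcomplex $J\subset\mathrm{Fix}(A)$, so it suffices to find an acyclic complex between $J$ and $\mathrm{Fix}(A)$. Let $S$ be the set of vertices of $Y$ lying in the cubes that are vertices of $J$. It is finite, and it is $A$-invariant because it is a union of $A$-stable cubes. Let $Z$ be its hull, and let $J'$ be the full subcomplex of $Z'$ spanned by the $A$-stable cubes of $Z$; then $J\subset J'\subset\mathrm{Fix}(A)$. Identify the realization of $Z'$ equivariantly with $|Z|$. A point of $|Z|$ fixed by $A$ lies in the interior of a unique simplex of $Z'$; this simplex is preserved by $A$, so its vertices are fixed and it belongs to $J'$. Conversely,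 the simplices of $J'$ are fixed pointwise. Hence the realization of $J'$ is the fixed set of $A$ in $|Z|$, which is convex and non-empty, and therefore contractible.
\end{proof}

\begin{lemma}\label{lem:nerve}
Let $\Delta_0,\dots,\Delta_r$ $(r\ge0)$ be subcomplexes of a simplicial complex, and put $\Delta_I=\bigcap_{i\in I}\Delta_i$.
\begin{enumerate}
\item[(a)] If $\Delta_I$ is acyclic for all $I\ne\emptyset$, then $\bigcup_i\Delta_i$ is acyclic.
\item[(b)] If $\Delta_I$ is acyclic for all $\emptyset\ne I\subsetneq\{0,\dots,r\}$ and $\Delta_{\{0,\dots,r\}}=\emptyset$, then $\tilde H_{r-1}(\bigcup_i\Delta_i)\cong\mathbb Z$.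
\end{enumerate}
\end{lemma}

\begin{proof}
Induct on $r$. For $r=0$, (a) is a tautology and (b) reads $\tilde H_{-1}(\emptyset)=\mathbb Z$. Let $r\ge1$ and $B=\Delta_0\cup\dots\cup\Delta_{r-1}$. In both cases $\Delta_r$ is acyclic, and $B$ is acyclic by (a) for $r-1$, since only proper subsets of $\{0,\dots,r\}$ are involved. The Mayer--Vietoris sequence of augmented chain complexes, which is exact also when $B\cap\Delta_r$ is empty, gives $\tilde H_j(B\cup\Delta_r)\cong\tilde H_{j-1}(B\cap\Delta_r)$ for all $j$. Now $B\cap\Delta_r$ is the union of the $r$ complexes $\Delta_i\cap\Delta_r$, $i<r$, whose intersections are the $\Delta_{I\cup\{r\}}$. They satisfy the hypothesis of (a), respectively (b), for $r-1$. So $B\cap\Delta_r$ is acyclic in case (a) and has $\tilde H_{r-2}\cong\mathbb Z$ in case (b).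
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:helly}]
Let $\Delta_i=\mathrm{Fix}(A_i)$ for $0\le i\le n+1$. If $I$ is non-empty and proper, choose $k\notin I$; then $\langle A_i:i\in I\rangle$ lies in $\langle A_j:j\ne k\rangle$ and stabilizes a cube, so $\Delta_I=\mathrm{Fix}(\langle A_i:i\in I\rangle)$ is acyclic by Lemma~\ref{lem:acyclic}. Suppose that the total intersection $\mathrm{Fix}(G)$ is empty. Then $U=\bigcup_i\Delta_i$ has $\tilde H_n(U)\cong\mathbb Z$ by Lemma~\ref{lem:nerve}(b) with $r=n+1$. In the exact sequence
\[
H_{n+1}(Y',U)\to\tilde H_n(U)\to\tilde H_n(Y')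
\]
the left term vanishes because $\dim Y'\le n$, which is the only use of the bound on the dimension, and the right term vanishes because $Y'$ is acyclic. This is a contradiction, so $G$ stabilizes a cube. The last assertion follows from Lemma~\ref{lem:finite} and the definition of $(\mathrm{FW}_n)$.
\end{proof}

\section{The group attached to a symmetric finite quotient}\label{sec:group}

\subsection*{Right-angled Coxeter groups}
Let $\Lambda$ be a finite simplicial graph with vertex set $V(\Lambda)$. The \emph{right-angled Coxeter group} $W_\Lambda$ has a generator $t_v$ for each vertex $v$ and relations $t_v^2=1$ and $t_ut_v=t_vt_u$ for adjacent $u,v$. For $\sigma\subset V(\Lambda)$ let $W_\sigma=\langle t_v:v\in\sigma\rangle$. A \emph{clique} is a set of pairwise adjacent vertices, possibly empty. Let $X$ be the Cayley graph of $W_\Lambda$, with edges $\{w,wt_v\}$. It is the $1$-skeleton of the Davis complex, a $\mathrm{CAT}(0)$ cube complex (\cite[Thm.~12.2.1]{Davis}, or Gromov), so $X$ is median. These groups suit the problem because dimension and hyperbolicity can both be read off from $\Lambda$.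

\begin{lemma}\label{lem:racg}
\begin{enumerate}
\item[(a)] Let $\mathrm{ab}\colon W_\Lambda\to(\mathbb Z/2)^{V(\Lambda)}$ be the abelianization, sending $t_v$ to the basis vector of $v$. If $\sigma$ is a clique, then $\mathrm{ab}$ maps $W_\sigma$ isomorphically onto $(\mathbb Z/2)^\sigma$. If $u\ne v$ are not adjacent, there is a surjection $W_\Lambda\to D_\infty=\langle a,b\mid a^2,b^2\rangle$ with $t_u\mapsto a$, $t_v\mapsto b$; in particular $t_ut_v$ has infinite order.
\item[(b)] The cubes of $X$ are the subgraphs induced on the cosets $wW_\sigma$ with $\sigma$ a clique, and $wW_\sigma$ has dimension $|\sigma|$. The cubes containing $wW_{\sigma'}$ are the $wW_\sigma$ with $\sigma\supset\sigma'$, and these are distinct for distinct $\sigma$. The cubical dimension of $X$ is the largest size of a clique.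
\item[(c)] If $\Lambda$ has no induced $4$-cycle, then $W_\Lambda$ is hyperbolic.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For a clique $\sigma$, the group $W_\sigma$ is generated by $|\sigma|$ commuting involutions and maps onto $(\mathbb Z/2)^\sigma$, so the map is bijective. For non-adjacent $u\ne v$ send all other generators to $1$; each commutation relation involves at most one of $t_u,t_v$ and is respected.

(b) The $t_v$ are distinct and non-trivial by (a), so each edge $\{w,wt_v\}$ has a well-defined label $v$. An edge with both ends in $wW_\sigma$ has $t_v\in W_\sigma$, hence $v\in\sigma$; so $wW_\sigma$ induces the Cayley graph of $(\mathbb Z/2)^\sigma$, a cube whose set of labels is $\sigma$. Conversely, consider a $4$-cycle with labels $v_1,v_2,v_3,v_4$ in cyclic order. Consecutive labels are distinct, since the four vertices are distinct and $t_v^2=1$. Applying $\mathrm{ab}$ to $t_{v_1}t_{v_2}t_{v_3}t_{v_4}=1$ shows that each label occurs an even number of times, so $v_1=v_3$ and $v_2=v_4$. Then $(t_{v_1}t_{v_2})^2=1$, and $v_1,v_2$ are adjacent by (a). Now let $Q$ be a $k$-cube in $X$ and $w$ a vertex of $Q$. Any two edges of $Q$ at $w$ lie in a $4$-cycle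 of $Q$, so their labels form a clique $\sigma$ of size $k$. Parallel edges of $Q$ are joined by a sequence of $4$-cycles and have the same label, so all labels of $Q$ lie in $\sigma$ and the vertices of $Q$ lie in $wW_\sigma$. Both cubes have the same numbers of vertices and of edges, so they coincide. A cube containing $wW_{\sigma'}$ contains $w$, so it is $wW_\sigma$ where $\sigma\supset\sigma'$ is its set of labels.

(c) By Moussong's criterion \cite[Cor.~12.6.3]{Davis}, it suffices to exclude irreducible affine special subgroups of rank at least $3$ and pairs of commuting infinite special subgroups $W_\sigma,W_{\sigma'}$ with $\sigma\cap\sigma'=\emptyset$. The former do not occur in a right-angled group. In the latter case each of $\sigma,\sigma'$ contains two non-adjacent vertices, since cliques give finite groups, and every vertex of $\sigma$ is adjacent to every vertex of $\sigma'$ by (a); these four vertices span an induced $4$-cycle.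
\end{proof}

\subsection*{The coset graph}
Fix $N\ge2$ and $E=\{1,\dots,N\}$; in the application $N=n+1$. Let $F=\langle s_e\ (e\in E)\mid s_e^2\rangle$ be the free product of $N$ groups of order $2$, and let $F_\alpha=\langle s_e:e\in\alpha\rangle$ for $\alpha\subset E$. For a quotient $\Gamma$ of $F$ we write $s_e$ also for the image of $s_e$ and $\Gamma_\alpha$ for the image of $F_\alpha$. Put $\hat e=E\setminus\{e\}$.

\begin{definition}\label{def:sym}
A quotient $\Gamma$ of $F$ is \emph{symmetric} if
\begin{enumerate}
\item[(S1)] for each $\pi\in\mathrm{Sym}(E)$ there is $\varphi_\pi\in\mathrm{Aut}(\Gamma)$ with $\varphi_\pi(s_e)=s_{\pi(e)}$ for all $e$;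
\item[(S2)] the map $F\to(\mathbb Z/2)^E$ sending $s_e$ to the $e$-th basis vector factors through $\Gamma$.
\end{enumerate}
\end{definition}

Let $\Gamma$ be a finite symmetric quotient. By (S2), each $s_e$ has order $2$ and $s_e\notin\Gamma_{\hat e}$, while $s_e\in\Gamma_{\hat f}$ for $f\ne e$; so the $\Gamma_{\hat e}$ are distinct proper subgroups. Following Section~\ref{sec:polygon}, let $\Lambda$ be the graph whose vertices are the cosets $g\Gamma_{\hat e}$ ($g\in\Gamma$, $e\in E$), two distinct cosets being adjacent if they intersect. A left coset determines its subgroup, so the \emph{type} $e$ of $g\Gamma_{\hat e}$ is well defined. Distinct cosets of the same type are disjoint, so a clique has at most $N$ vertices, and the vertices $v_i=\Gamma_{\hat\imath}$ ($1\le i\le N$) all contain $1$ and form a clique of size $N$.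

An automorphism is determined by its values on generators, so $\pi\mapsto\varphi_\pi$ is a homomorphism, and we let $H=\Gamma\rtimes\mathrm{Sym}(E)$. The finite group $H$ acts on the set $\Gamma$, with $\Gamma$ acting by left multiplication and $\pi$ by $\varphi_\pi$. Since $\varphi_\pi(g\Gamma_{\hat e})=\varphi_\pi(g)\Gamma_{\widehat{\pi(e)}}$, this induces an action on $\Lambda$ with $\pi v_i=v_{\pi(i)}$. It is vertex-transitive, because $\Gamma$ is transitive on the vertices of each type. Put
\[
G=G(\Gamma)=W_\Lambda\rtimes H,\qquad ht_vh^{-1}=t_{hv}.
\]

To apply Proposition~\ref{prop:helly} we need $N+1$ generators any $N$ of which generate a finite group. In Section~\ref{sec:polygon} the generators were attached to a vertex, an edge and a square, nested, and each generator stabilized all of these cubes but one. The same holds here for the cubes $T_0\subset T_1\subset\dots\subset T_N$ of $X$ given by $T_k=W_{\{v_1,\dots,v_k\}}$, with $T_0=\{1\}$, and the elements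
\[
r_0=t_{v_1},\qquad r_k=(k\ \,k{+}1)\in\mathrm{Sym}(E)\quad(1\le k\le N-1),\qquad r_N=s_N\in\Gamma.
\]

\begin{proposition}\label{prop:G}
Let $n\ge1$, $N=n+1$, and let $\Gamma$ be a finite symmetric quotient of $F$. Then $G=G(\Gamma)$ has the following properties.
\begin{enumerate}
\item[(a)] $G$ is infinite and acts properly, cocompactly and vertex-transitively on the median graph $X$, which has cubical dimension $n+1$. Cube stabilizers have order at most $2^N|H|$.
\item[(b)] $G$ is generated by the $n+2$ involutions $r_0,\dots,r_N$, any $n+1$ of them generate a finite group, and $G$ has $(\mathrm{FW}_n)$.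
\item[(c)] If $\Lambda$ has no induced $4$-cycle, then $G$ is hyperbolic.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Since $\Gamma_{\hat1}\ne\Gamma$, there are two distinct vertices of type $1$. They are not adjacent, so $W_\Lambda$ is infinite by Lemma~\ref{lem:racg}(a). Let $wh\in G$ act on the vertex set $W_\Lambda$ of $X$ by $x\mapsto w\,hxh^{-1}$. The edge $\{x,xt_v\}$ goes to $\{y,yt_{hv}\}$ with $y=w\,hxh^{-1}$, so this is an action by graph automorphisms. It is vertex-transitive and the stabilizer of $1$ is $H$. As $\Gamma$ is finite, $X$ is locally finite and $H$ is finite, so the action is proper and cocompact. The cubical dimension is $N$ by Lemma~\ref{lem:racg}(b). The stabilizer of a cube permutes at most $2^N$ vertices, each with stabilizer of order $|H|$.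

(b) Each $r_j$ has order $2$. The transpositions $r_1,\dots,r_{N-1}$ generate $\mathrm{Sym}(E)$; conjugating $s_N$ by $\mathrm{Sym}(E)$ gives every $s_e$, hence $\Gamma$ and $H$; conjugating $t_{v_1}$ by $H$ gives every $t_v$, by vertex-transitivity on $\Lambda$. So the $r_j$ generate $G$.

We claim that $r_j$ stabilizes $T_k$ whenever $j\ne k$. For $j=0$ and $k\ge1$, the element $t_{v_1}$ lies in the group $T_k$ and acts by left multiplication. For $j\ge1$, $r_j$ lies in $H$, and it suffices to see that it preserves $\{v_1,\dots,v_k\}$. If $1\le j\le N-1$, then $r_j$ exchanges $v_j$ and $v_{j+1}$ and fixes the other $v_i$; for $j<k$ both lie in the set and for $j>k$ neither does. If $j=N$, then $k<N$ and $s_N\in\Gamma_{\hat\imath}$ for $i\le k$, so $s_N$ fixes $v_1,\dots,v_k$. Thus $\langle r_j:j\ne k\rangle$ lies in the stabilizer of the cube $T_k$, which is finite by (a). Proposition~\ref{prop:helly} applied to the subgroups $\langle r_j\rangle$, $0\le j\le n+1$, gives $(\mathrm{FW}_n)$.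

(c) The subgroup $W_\Lambda$ is hyperbolic by Lemma~\ref{lem:racg}(c) and has finite index, and hyperbolicity is invariant under quasi-isometry.
\end{proof}

\begin{example}\label{ex:flat}
Take $\Gamma=(\mathbb Z/2)^E$. Each type has two cosets, obtained by prescribing the $e$-th coordinate, and cosets of different types intersect. So $\Lambda$ has induced $4$-cycles, $W_\Lambda=(D_\infty)^N$, and $X$ is a product of $N$ lines, the grid $\mathbb Z^{n+1}$. The group $G$ has every property in Theorem~\ref{thm:main} except hyperbolicity: it contains $\mathbb Z^{n+1}$.
\end{example}

It remains to find a finite symmetric quotient $\Gamma$ whose coset graph has no induced $4$-cycle.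

\section{Finite groups without short coset cycles}\label{sec:cosets}

The construction in this section is in the spirit of Otto \cite{Otto}; we give a full proof. Fix $N\ge2$ and a length bound $m\ge4$. For $N=2$ the subgroups $\Gamma_{\hat e}$ have order $2$, and it is enough to make $s_1s_2$ of large order. For $N\ge3$ the subgroups $\Gamma_{\hat e}$ are themselves part of what has to be constructed, and cycles of cosets of smaller subgroups $\Gamma_\alpha$ inside them have to be controlled as well. We therefore consider cosets of all $\Gamma_\alpha$ and induct on the number of generators. We use repeatedly that if $x\in yA\cap zB$ for subgroups $A,B$, then $yA\cap zB=x(A\cap B)$.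

\subsection*{Chains}
Let $\Gamma$ be a quotient of $F$. We first record a cycle of cosets by group elements.

\begin{definition}
A \emph{chain} of length $\ell\ge1$ in $\Gamma$ is a sequence $C=((\alpha_i,g_i))_{1\le i\le\ell}$ with $\alpha_i\subset E$ and $g_i\in\Gamma_{\alpha_i}$ such that
\begin{equation}\label{eq:chain}
\Gamma_{\alpha_{i-1}\cap\alpha_i}\cap g_i\Gamma_{\alpha_i\cap\alpha_{i+1}}=\emptyset\qquad(1<i<\ell).
\end{equation}
\end{definition}

\begin{lemma}\label{lem:translate}
Let $\ell\ge3$, let $c_i$ be a left coset of $\Gamma_{\alpha_i}$ for $1\le i\le\ell$, and let $x_i\in c_i\cap c_{i+1}$, with indices modulo $\ell$. Put $g_i=x_{i-1}^{-1}x_i$. Then $g_i\in\Gamma_{\alpha_i}$ and $g_1\cdots g_\ell=1$. If $c_{i-1}\cap c_i\cap c_{i+1}=\emptyset$ for all $1<i<\ell$, then $((\alpha_i,g_i))_i$ is a chain.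
\end{lemma}

\begin{proof}
Both $x_{i-1}$ and $x_i$ lie in $c_i$, and the product telescopes to $x_\ell^{-1}x_\ell$. If $z$ lies in the intersection in \eqref{eq:chain}, then $x_{i-1}z\in x_{i-1}\Gamma_{\alpha_{i-1}\cap\alpha_i}\subset c_{i-1}\cap c_i$ and $x_{i-1}z\in x_{i-1}g_i\Gamma_{\alpha_{i+1}}=x_i\Gamma_{\alpha_{i+1}}=c_{i+1}$.
\end{proof}

So we must prevent short chains from having product $1$. To certify that a product is non-trivial, we let it move a point. For this we build from $C$ a set $V(C)$ on which $F$ acts, by laying out copies of the groups $\Gamma_{\alpha_i}$ in a row and gluing only consecutive ones: the coset cycle, cut open.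

Let $C$ be a chain. The set $\Gamma_{\alpha_i}\times\{i\}$ is \emph{piece $i$}. Let $V(C)$ be the quotient of the disjoint union of the pieces by the identifications
\[
(g_ih,i)\sim(h,i+1)\qquad(h\in\Gamma_{\alpha_i\cap\alpha_{i+1}},\ 1\le i<\ell).
\]
Thus $R_i=g_i\Gamma_{\alpha_i\cap\alpha_{i+1}}$ in piece $i$ is glued bijectively to $L_{i+1}=\Gamma_{\alpha_i\cap\alpha_{i+1}}$ in piece $i+1$, and \eqref{eq:chain} says that $L_i\cap R_i=\emptyset$ in every middle piece. Consequently no element is glued both to the left and to the right: \emph{each point of $V(C)$ has one representative, or two representatives in consecutive pieces, and each piece injects into $V(C)$} (Figure~\ref{fig:chain}). We write $[y,i]$ for the class of $(y,i)$.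

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw (0,0) ellipse (1.5 and 0.8);
\draw (2.2,0) ellipse (1.5 and 0.8);
\draw (4.4,0) ellipse (1.5 and 0.8);
\draw (6.6,0) ellipse (1.5 and 0.8);
\node at (0,1.1) {$\Gamma_{\alpha_1}$};
\node at (2.2,1.1) {$\Gamma_{\alpha_2}$};
\node at (4.4,1.1) {$\Gamma_{\alpha_3}$};
\node at (6.6,1.1) {$\Gamma_{\alpha_4}$};
\fill (-0.9,0) circle (1.5pt); \fill (1.1,0) circle (1.5pt); \fill (3.3,0) circle (1.5pt);
\fill (5.5,0) circle (1.5pt); \fill (7.5,0) circle (1.5pt);
\draw[->] (-0.8,0) -- node[above] {$u_1$} (1.0,0);
\draw[->] (1.2,0) -- node[above] {$u_2$} (3.2,0);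
\draw[->] (3.4,0) -- node[above] {$u_3$} (5.4,0);
\draw[->] (5.6,0) -- node[above] {$u_4$} (7.4,0);
\node at (-0.9,-0.3) {\small $[1,1]$};
\node at (7.4,-0.3) {\small $[g_4,4]$};
\node at (1.1,-1) {\small $R_1=L_2$};
\node at (3.3,-1) {\small $R_2=L_3$};
\node at (5.5,-1) {\small $R_3=L_4$};
\end{tikzpicture}
\caption{The set $V(C)$ of a chain of length $4$: copies of the groups $\Gamma_{\alpha_i}$ in which only consecutive copies overlap. A word $u_1u_2u_3u_4$, with $u_i\in F_{\alpha_i}$ representing $g_i$, carries a point of the first copy to a point of the last, so it acts non-trivially.}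
\label{fig:chain}
\end{figure}

A right action of $F$ on a set is a family of permutations $s_e$ with $s_e^2=1$; we call such a set an \emph{$F$-set}. An example is $\Gamma$ with right multiplication. On $V(C)$ define $[y,i]s_e=[ys_e,i]$ if $e\in\alpha_i$, and $xs_e=x$ if $x$ has no representative $(y,i)$ with $e\in\alpha_i$. This is well defined: if a point has two representatives $(g_ih,i)\sim(h,i+1)$ and $e\in\alpha_i\cap\alpha_{i+1}$, then $hs_e\in\Gamma_{\alpha_i\cap\alpha_{i+1}}$ and $(g_ihs_e,i)\sim(hs_e,i+1)$. Here \eqref{eq:chain} is used: for a point lying in pieces $i-1$, $i$ and $i+1$, with $e\in\alpha_{i-1}\cap\alpha_{i+1}$ and $e\notin\alpha_i$, nothing would relate the two candidates for its image. Applying $s_e$ twice within the same piece gives $s_e^2=1$. So $V(C)$ is an $F$-set, finite if $\Gamma$ is finite, and $[y,i]u=[y\bar u,i]$ for $u\in F_{\alpha_i}$ with image $\bar u\in\Gamma$. If $u_i\in F_{\alpha_i}$ represents $g_i$, then $[1,i]u_i=[g_i,i]=[1,i+1]$ for $i<\ell$, and therefore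
\begin{equation}\label{eq:walk}
[1,1]\,u_1u_2\cdots u_\ell=[g_\ell,\ell].
\end{equation}

\begin{example}\label{ex:path}
Assume (S2) and let $C=((\{1\},s_1),(\{2\},s_2),(\{1\},s_1),\dots)$ have length $\ell$. Here $L_i=\{1\}$ and $R_i=\{g_i\}$ with $g_i\ne1$, so $C$ is a chain. Each piece has two points, and $V(C)$ is a path with points $0,1,\dots,\ell$ on which $s_1$ exchanges $0\leftrightarrow1$, $2\leftrightarrow3,\dots$ and $s_2$ exchanges $1\leftrightarrow2$, $3\leftrightarrow4,\dots$. The element $s_1s_2$ runs up through the even points and back down through the odd ones, a single cycle of length $\ell+1$. For $\ell=4$ it is $(0\;2\;4\;3\;1)$, and $(s_1s_2)^2$ sends $0$ to $4$, as in \eqref{eq:walk}. In $\Gamma=(\mathbb Z/2)^E$ this word is trivial, so the action of $F$ on $V(C)$ does not factor through $\Gamma$.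
\end{example}

The example suggests what to ask of $\Gamma$. For $\gamma\subset E$, an $F$-set $V$ is \emph{$\gamma$-compatible} with $\Gamma$ if $\ker(F_\gamma\to\Gamma_\gamma)$ acts trivially on $V$, that is, if $F_\gamma$ acts on $V$ through $\Gamma_\gamma$.

\begin{definition}
For $\gamma\subset E$, the group $\Gamma$ has property $(\mathrm P_\gamma)$ if for every chain $C$ in $\Gamma$ of length at most $m$ with all $\alpha_i\subsetneq\gamma$, the $F$-set $V(C)$ is $\gamma$-compatible with $\Gamma$.
\end{definition}

The infinite group $F$ has $(\mathrm P_\gamma)$ for all $\gamma$, since the kernels are trivial; the point is to obtain it in a finite group. Every $\Gamma$ has $(\mathrm P_\gamma)$ for $|\gamma|\le1$. For $\gamma=\emptyset$ there is no chain to consider. For $|\gamma|=1$ all $\alpha_i$ are empty and all pieces are points, so \eqref{eq:chain} forces $\ell\le2$ and $V(C)$ is one point.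

\begin{lemma}\label{lem:P}
Assume that $\Gamma$ has $(\mathrm P_\gamma)$.
\begin{enumerate}
\item[(i)] If $\alpha,\beta\subset\gamma$, then $\Gamma_\alpha\cap\Gamma_\beta=\Gamma_{\alpha\cap\beta}$.
\item[(ii)] If $C$ is a chain with all $\alpha_i\subsetneq\gamma$ and $3\le\ell\le m$, then $g_1g_2\cdots g_\ell\ne1$.
\item[(iii)] If $c_1,\dots,c_\ell$ $(3\le\ell\le m)$ are left cosets of $\Gamma_{\alpha_1},\dots,\Gamma_{\alpha_\ell}$ with all $\alpha_i\subsetneq\gamma$, and $c_i\cap c_{i+1}\ne\emptyset$ for all $i$ modulo $\ell$, then $c_{i-1}\cap c_i\cap c_{i+1}\ne\emptyset$ for some $1<i<\ell$.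
\end{enumerate}
\end{lemma}

\begin{proof}
(i) If $\alpha=\gamma$, then $\beta\subset\alpha$ and both sides equal $\Gamma_\beta$; the case $\beta=\gamma$ is symmetric. Let $\alpha,\beta\subsetneq\gamma$ and $g\in\Gamma_\alpha\cap\Gamma_\beta$. The sequence $((\alpha,g),(\beta,g^{-1}))$ is a chain, as \eqref{eq:chain} is vacuous for $\ell=2$. Let $u_1\in F_\alpha$ and $u_2\in F_\beta$ represent $g$ and $g^{-1}$. Then $u_1u_2\in\ker(F_\gamma\to\Gamma_\gamma)$ acts trivially, so \eqref{eq:walk} gives $[1,1]=[g^{-1},2]$. Only elements of $L_2=\Gamma_{\alpha\cap\beta}$ are glued to piece $1$, so $g^{-1}\in\Gamma_{\alpha\cap\beta}$. The reverse inclusion holds in any group.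

(ii) If the product were $1$, then $u_1\cdots u_\ell$ would lie in $\ker(F_\gamma\to\Gamma_\gamma)$ and \eqref{eq:walk} would give $[1,1]=[g_\ell,\ell]$. But pieces $1$ and $\ell\ge3$ are distinct and not consecutive, so they share no point.

(iii) Otherwise Lemma~\ref{lem:translate} gives a chain with product $1$, contradicting (ii).
\end{proof}

\subsection*{The stability lemma}
There is an evident way to force compatibility: replace $\Gamma$ by the image of $F$ in the permutation group of $\Gamma\sqcup\bigsqcup_CV(C)$. The difficulty is that the new group could have larger subgroups $\Gamma_{\alpha}$, hence new chains and new sets $V(C)$, so that the process never ends. The next lemma rules this out when we proceed by increasing $|\gamma|$: the sets $V(C)$ built from subgroups on at most $k$ generators impose nothing new on such subgroups. The reason is that an $F_\gamma$-orbit in $V(C)$ is either a copy of $\Gamma_\gamma$ or the set $V(C')$ of a chain $C'$ over proper subsets of $\gamma$.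

\begin{lemma}\label{lem:stable}
Suppose that $\Gamma$ has $(\mathrm P_\gamma)$ for all $|\gamma|\le k$. Let $C$ be a chain of length at most $m$ with all $|\alpha_i|\le k$. Then $V(C)$ is $\gamma$-compatible with $\Gamma$ for every $|\gamma|\le k$.
\end{lemma}

\begin{proof}
Fix $\gamma$ with $|\gamma|\le k$ and an $F_\gamma$-orbit $\Omega\subset V(C)$. We show that $\ker(F_\gamma\to\Gamma_\gamma)$ acts trivially on $\Omega$.

\emph{Case 1: some point $[y,i]\in\Omega$ has $\gamma\subset\alpha_i$.} The map $\Gamma_\gamma\to V(C)$, $h\mapsto[yh,i]$, is $F_\gamma$-equivariant and $F_\gamma$ is transitive on $\Gamma_\gamma$, so the image is $\Omega$. The kernel acts trivially on $\Gamma_\gamma$, hence on $\Omega$.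

\emph{Case 2: $\gamma\cap\alpha_i\subsetneq\gamma$ for every $i$ such that $\Omega$ meets piece $i$.} Put $\beta_i=\gamma\cap\alpha_i$ and $\delta_i=\beta_i\cap\beta_{i+1}=\gamma\cap\alpha_i\cap\alpha_{i+1}$.

\emph{Step 1: blocks.} A \emph{block} of piece $i$ is a set $y\Gamma_{\beta_i}\times\{i\}$, viewed in $V(C)$. The blocks of a piece partition it. The group $F_{\beta_i}\le F_\gamma$ is transitive on each block of piece $i$, so a block containing a point of $\Omega$ lies in $\Omega$; in particular every representative of a point of $\Omega$ belongs to a block contained in $\Omega$. If $e\in\gamma$ and $xs_e\ne x$, then $x=[y,i]$ with $e\in\beta_i$, and $x$ and $xs_e$ lie in a common block. Since $F_\gamma$ is transitive on $\Omega$, any two blocks in $\Omega$ are joined by a sequence of blocks in which consecutive ones share a point. Distinct blocks can share a point only if they belong to consecutive pieces.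

\emph{Step 2: the blocks in $\Omega$ form a row.} For $j\in\{i,i+1\}$, the sets $\beta_j$ and $\alpha_i\cap\alpha_{i+1}$ are subsets of $\alpha_j$ with intersection $\delta_i$. Since $|\alpha_j|\le k$, the group $\Gamma$ has $(\mathrm P_{\alpha_j})$, and Lemma~\ref{lem:P}(i) gives
\[
\Gamma_{\beta_j}\cap\Gamma_{\alpha_i\cap\alpha_{i+1}}=\Gamma_{\delta_i}.
\]
With $j=i$: a block of piece $i$ meets $R_i$ in the empty set or in one coset $x\Gamma_{\delta_i}$, which is glued to $g_i^{-1}x\Gamma_{\delta_i}$ in piece $i+1$, and this lies in a single block because $\delta_i\subset\beta_{i+1}$. With $j=i+1$: a block of piece $i+1$ meets $L_{i+1}$ in the empty set or in one coset $x'\Gamma_{\delta_i}$, which is glued to $g_ix'\Gamma_{\delta_i}$, inside a single block of piece $i$. So every block meets at most one block of the next piece and at most one of the previous piece. Starting from a block in $\Omega$ and moving right, and then left, as long as possible, we obtain blocks $B_a,\dots,B_b$, with $B_i$ in piece $i$ and consecutive ones overlapping. Every block meeting some $B_i$ is on this list, so $\Omega=B_a\cup\dots\cup B_b$ by Step 1.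

\emph{Step 3: the chain $C'$.} For $a\le i<b$ choose a point of $B_i\cap B_{i+1}$ with representatives $(x_i,i)\sim(x'_{i+1},i+1)$. Thus $x_i\in R_i$, $x'_{i+1}\in L_{i+1}$ and $x_i=g_ix'_{i+1}$. By Step 2, $B_i$ meets $R_i$ in $x_i\Gamma_{\delta_i}$, and this coset is glued to $x'_{i+1}\Gamma_{\delta_i}\subset B_{i+1}$; so the identifications between $B_i$ and $B_{i+1}$ are exactly
\begin{equation}\label{eq:overlap}
(x_ih,i)\sim(x'_{i+1}h,i+1)\qquad(h\in\Gamma_{\delta_i}).
\end{equation}
Choose any $(x'_a,a)\in B_a$, so that $B_i=x'_i\Gamma_{\beta_i}\times\{i\}$ for all $a\le i\le b$. Put $g'_i=x_i'^{-1}x_i\in\Gamma_{\beta_i}$ for $a\le i<b$ and $g'_b=1$, and let $C'=((\beta_i,g'_i))_{a\le i\le b}$. For $a<i<b$, left multiplication by $x'_i$ carries the two sets $\Gamma_{\delta_{i-1}}$ and $g'_i\Gamma_{\delta_i}$ occurring in \eqref{eq:chain} for $C'$ to $x'_i\Gamma_{\delta_{i-1}}\subset L_i$ and $x_i\Gamma_{\delta_i}\subset R_i$, which are disjoint. So $C'$ is a chain.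

\emph{Step 4: $V(C')\cong\Omega$ as $F_\gamma$-sets.} The map $(h,i)\mapsto(x'_ih,i)$ is a bijection from piece $i$ of $C'$ onto $B_i$. It carries the identifications $(g'_ih,i)\sim(h,i+1)$, $h\in\Gamma_{\delta_i}$, of $V(C')$ exactly onto \eqref{eq:overlap}. Hence it induces a bijection $\psi\colon V(C')\to\Omega$, and since all representatives of points of $\Omega$ lie in the $B_i$, the points $z$ and $\psi(z)$ have representatives in the same pieces. Let $e\in\gamma$; then $e\in\beta_i$ if and only if $e\in\alpha_i$. If $z=[h,i]$ with $e\in\beta_i$, then $\psi(zs_e)=[x'_ihs_e,i]=\psi(z)s_e$. If $z$ has no such representative, then $\psi(z)$ has no representative in a piece $i$ with $e\in\alpha_i$, and $s_e$ fixes both points. So $\psi$ is $F_\gamma$-equivariant.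

The chain $C'$ has length at most $m$ and all $\beta_i\subsetneq\gamma$. Since $|\gamma|\le k$, property $(\mathrm P_\gamma)$ shows that $\ker(F_\gamma\to\Gamma_\gamma)$ acts trivially on $V(C')$, hence on $\Omega$.
\end{proof}

\begin{proposition}\label{prop:Gamma}
For all $N\ge2$ and $m\ge4$ there is a finite symmetric quotient $\Gamma$ of $F$ that has $(\mathrm P_\gamma)$ for all $\gamma\subset E$.
\end{proposition}

\begin{proof}
We construct finite symmetric quotients $\Gamma^{(k)}$, $1\le k\le N$, having $(\mathrm P_\gamma)$ for all $|\gamma|\le k$, and take $\Gamma=\Gamma^{(N)}$. Start with $\Gamma^{(1)}=(\mathbb Z/2)^E$. Given $\Gamma^{(k)}$ with $k<N$, let $V$ be the disjoint union of the sets $V(C)$ over the finitely many chains $C$ in $\Gamma^{(k)}$ of length at most $m$ with all $|\alpha_i|\le k$. Let $M_k=\ker(F\to\Gamma^{(k)})$, let $M_{k+1}$ be the subgroup of elements of $M_k$ acting trivially on $V$, and put $\Gamma^{(k+1)}=F/M_{k+1}$. This is the image of $F$ in the permutation group of the finite set $\Gamma^{(k)}\sqcup V$, so it is finite. It surjects onto $\Gamma^{(k)}$, so (S2) persists.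

\emph{Property $(\mathrm P_\gamma)$.} For $|\alpha|\le k$, Lemma~\ref{lem:stable} says that $M_k\cap F_\alpha$ acts trivially on $V$, so $M_{k+1}\cap F_\alpha=M_k\cap F_\alpha$ and $\Gamma^{(k+1)}_\alpha\to\Gamma^{(k)}_\alpha$ is an isomorphism preserving the generators. Condition \eqref{eq:chain} for the index $i$ concerns two subsets of $\Gamma_{\alpha_i}$, and $V(C)$ is built from the groups $\Gamma_{\alpha_i}$ with their generators. So the chains with all $|\alpha_i|\le k$ in the two groups correspond bijectively, with isomorphic $F$-sets $V(C)$. Now let $|\gamma|\le k+1$ and let $C$ be a chain in $\Gamma^{(k+1)}$ of length at most $m$ with all $\alpha_i\subsetneq\gamma$. Then $|\alpha_i|\le k$, so $V(C)$ is isomorphic to a part of $V$, on which $M_{k+1}$ acts trivially. Thus $\Gamma^{(k+1)}$ has $(\mathrm P_\gamma)$.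

\emph{Property (S1).} Let $\pi\in\mathrm{Sym}(E)$ and let $\tilde\pi$ be the automorphism of $F$ with $s_e\mapsto s_{\pi(e)}$. Property (S1) for $F/M$ means that every $\tilde\pi$ preserves $M$; so $\tilde\pi$ preserves $M_k$. For a chain $C$ in $\Gamma^{(k)}$, the sequence $\pi C=((\pi\alpha_i,\varphi_\pi(g_i)))_i$ is a chain, because $\varphi_\pi(\Gamma^{(k)}_\alpha)=\Gamma^{(k)}_{\pi\alpha}$, and $[y,i]\mapsto[\varphi_\pi(y),i]$ is a bijection $V(C)\to V(\pi C)$ intertwining $s_e$ with $s_{\pi(e)}$. These bijections form a permutation $\theta$ of $V$ with $\theta(xu)=\theta(x)\tilde\pi(u)$ for $u\in F$. So $u$ acts trivially on $V$ if and only if $\tilde\pi(u)$ does, and $\tilde\pi$ preserves $M_{k+1}$.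
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $N=n+1$ and $m\ge4$ (one may take $m=4$), and let $\Gamma$ be as in Proposition~\ref{prop:Gamma}. Let $y_1,y_2,y_3,y_4$ be a $4$-cycle in $\Lambda$. The $y_i$ are cosets of subgroups $\Gamma_{\hat e}$ with $\hat e\subsetneq E$, and cyclically consecutive ones intersect. By Lemma~\ref{lem:P}(iii) with $\gamma=E$ and $\ell=4$, we have $y_{i-1}\cap y_{i+1}\ne\emptyset$ for $i=2$ or $i=3$. So the distinct vertices $y_{i-1},y_{i+1}$ are adjacent and the cycle is not induced. Proposition~\ref{prop:G} shows that $G(\Gamma)$ has all the required properties.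
\end{proof}

\begin{remark}\label{rem:n1}
For $n=1$ the construction returns the groups of Section~\ref{sec:polygon}. The group $\Gamma=\Gamma^{(2)}$ is dihedral of order $2p$, where $p$ is the order of $s_1s_2$. In a chain with all $|\alpha_i|\le1$, a middle piece contains the disjoint non-empty sets $L_i,R_i$, so it has two points and $\alpha_{i\pm1}\ne\alpha_i$; hence every $V(C)$ is an alternately labeled path as in Example~\ref{ex:path} with at most $m$ edges. For $m=4$ the element $s_1s_2$ acts on these paths with orders $1,\dots,5$, so $p=60$, although $p=3$ already suffices. By the coset description of the sides of the polygon $P$, the graph $\Lambda$ is a $2p$-cycle, $H$ is its full automorphism group $\langle r_1,r_2\rangle$, of order $4p$, the group $W_\Lambda$ is generated by the reflections in the sides of $P$, and $G$ is the $(2,4,2p)$ triangle group.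
\end{remark}

\section{Isomorphism types, dimension and finite-index subgroups}\label{sec:compl}

We prove Theorem~\ref{thm:compl}. For $m\ge4$ let $G_m=G(\Gamma)$, with $N=n+1$ and $\Gamma$ given by Proposition~\ref{prop:Gamma} for the bound $m$. Each $G_m$ satisfies the conclusion of Theorem~\ref{thm:main}, whose proof allowed any $m\ge4$.

\subsection*{Infinitely many groups}
We distinguish the $G_m$ by their finite subgroups. Let $p$ be the order of $s_1s_2$ in $\Gamma$. By (S2), $p\ge2$ and $s_1\notin\langle s_1s_2\rangle$, so $\langle s_1,s_2\rangle$ has order $2p$. The chain of Example~\ref{ex:path} of length $2p\ge4$ has all $\alpha_i\subsetneq E$ and product $(s_1s_2)^p=1$, so $2p>m$ by Lemma~\ref{lem:P}(ii). Thus $G_m$ has a finite subgroup of order greater than $m$. On the other hand, for fixed $m$ every finite subgroup of $G_m$ stabilizes a cube of $X$ by Lemma~\ref{lem:finite} and has order at most $2^N|H|$ by Proposition~\ref{prop:G}(a). A group isomorphic to $G_m$ for infinitely many $m$ would have finite subgroups of both bounded and unbounded order. So infinitely many isomorphism types occur.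

\subsection*{Cliques of $\Lambda$ and cubes of $X$}
Fix $m$ and write $G=G_m$. A clique of $\Lambda$ is a family of pairwise intersecting cosets; we show that it has a common element.

\begin{lemma}\label{lem:cliques}
Every finite family $c_1,\dots,c_r$ of pairwise intersecting left cosets of subgroups $\Gamma_{\alpha_i}$, $\alpha_i\subsetneq E$, has a common element. Every clique of $\Lambda$ of size $N-1$ lies in exactly two cliques of size $N$, and every $(N-1)$-cube of $X$ lies in exactly two $N$-cubes.
\end{lemma}

\begin{proof}
For $r\le2$ there is nothing to prove, and $r=3$ is Lemma~\ref{lem:P}(iii) with $\ell=3$. Let $r\ge4$. By Lemma~\ref{lem:P}(i), $c_1\cap c_j$ is a coset of $\Gamma_{\alpha_1\cap\alpha_j}$, and the $r-1$ cosets $c_1\cap c_2,\dots,c_1\cap c_r$ intersect pairwise by the case $r=3$. Induction gives a common element.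

The vertices of a clique have distinct types. So a non-empty clique with set of types $\tau$ has the form $\{x\Gamma_{\hat e}:e\in\tau\}$, and its intersection is $x\Gamma_{E\setminus\tau}$ by repeated use of Lemma~\ref{lem:P}(i). For $\tau=E$ the intersection is $\{x\}$, so $x\mapsto\{x\Gamma_{\hat e}:e\in E\}$ is a bijection from $\Gamma$ to the set of $N$-cliques. An $(N-1)$-clique, non-empty as $N\ge2$, that misses the type $e$ has intersection $\{x,xs_e\}$, and it is contained in the $N$-clique of $y$ if and only if $y$ lies in all its cosets, that is, $y\in\{x,xs_e\}$. The statement on cubes follows from Lemma~\ref{lem:racg}(b).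
\end{proof}

\subsection*{Cohomological dimension}
The \emph{cohomological dimension} $\mathrm{cd}\,K$ of a group $K$ is the supremum of the $j$ with $H^j(K;M)\ne0$ for some $\mathbb ZK$-module $M$. If $K$ acts with trivial cell stabilizers on an acyclic complex of dimension at most $d$, the cellular chains form a free resolution of $\mathbb Z$ of length at most $d$, so $\mathrm{cd}\,K\le d$. The \emph{virtual cohomological dimension} of $G$ is $\mathrm{cd}\,K$ for a torsion-free subgroup $K$ of finite index; it does not depend on $K$.

Let $K=\ker(\mathrm{ab})$, the commutator subgroup of $W_\Lambda$; it has finite index in $G$. The stabilizer in $W_\Lambda$ of the cube $wW_\sigma$ is $wW_\sigma w^{-1}$, on which $\mathrm{ab}$ is injective by Lemma~\ref{lem:racg}(a). So cube stabilizers in $K$ are trivial, and $K$ is torsion-free by Lemma~\ref{lem:finite}. Let $K'\le K$ be any subgroup of finite index. We claim that $\mathrm{cd}\,K'=N$.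

The group $K'$ acts with trivial cell stabilizers and cocompactly on the contractible $N$-dimensional complex $|X|$. Hence $\mathrm{cd}\,K'\le N$ and $H^N(K';\mathbb F_2K')\cong H^N_c(|X|;\mathbb F_2)$, the cohomology of finitely supported cellular cochains \cite[VIII.7]{Brown}. For a finitely supported $N$-cochain $\phi$ let $\epsilon(\phi)=\sum_c\phi(c)\in\mathbb F_2$, the sum over all $N$-cubes. If $\chi$ is a finitely supported $(N-1)$-cochain, then $\epsilon(\delta\chi)=\sum_c\sum_{f\subset c}\chi(f)=\sum_f2\chi(f)=0$, since each $(N-1)$-cube $f$ lies in exactly two $N$-cubes. The indicator function of one $N$-cube is a cocycle, because there are no $(N+1)$-cubes, and $\epsilon$ takes the value $1$ on it. So $H^N_c(|X|;\mathbb F_2)\ne0$ and $\mathrm{cd}\,K'=N$. With $K'=K$ this shows that $G$ has virtual cohomological dimension $n+1$.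

Suppose that a finite-index subgroup $G_0$ of $G$ acts properly on a median graph $Y$ of cubical dimension at most $n$, and let $K'=K\cap G_0$. Cube stabilizers in $K'$ are finite, hence trivial as $K'$ is torsion-free. A simplex of $Y'$ preserved by an element has its vertices fixed, so $K'$ acts with trivial cell stabilizers on $Y'$, which is acyclic by Lemma~\ref{lem:acyclic} and has dimension at most $n$. Then $\mathrm{cd}\,K'\le n$, contradicting $\mathrm{cd}\,K'=n+1$. This completes the proof of (a).

\subsection*{Sharpness of the criterion}
Take $G=G_m$ and the subgroups $\langle r_j\rangle$ of Proposition~\ref{prop:G}(b). The group $G$ has $(\mathrm{FW}_n)$. It is infinite and acts on $X$, of cubical dimension $n+1$, with finite cube stabilizers, so it fails $(\mathrm{FW}_{n+1})$. This proves (b).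

\subsection*{Finite-index subgroups acting on a line}
For the groups constructed here, (c) is elementary: by Lemma~\ref{lem:racg}(a) the finite-index subgroup $W_\Lambda$ surjects onto $D_\infty$, which acts with unbounded orbits on its Cayley graph, a line.

In general, let $G$ be an infinite hyperbolic group acting properly and cocompactly on a median graph $X$ of finite cubical dimension. The kernel of the action is finite, so the quotient by it is again infinite and hyperbolic. If a finite-index subgroup of the quotient acts on a line with unbounded orbits, so does its preimage, which has finite index in $G$. We may thus assume that the action is faithful. By Agol \cite[Thm.~1.1]{Agol}, $G$ is virtually compact special, and by Haglund and Wise \cite{HW} it has a finite-index subgroup $K$ that embeds in a finitely generated right-angled Artin group. Such a group is residually torsion-free nilpotent \cite{DK}: every non-trivial element has non-trivial image in some torsion-free nilpotent quotient. Since $K$ is infinite and finitely generated, it has a non-trivial finitely generated torsion-free nilpotent quotient $Q$, and $Q$ is infinite. The successive quotients of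 the lower central series of $Q$ are quotients of tensor powers of the abelianization of $Q$, so the abelianization is infinite; being finitely generated, it surjects onto $\mathbb Z$. Thus $K$ acts on a line by translations with unbounded orbits and stabilizes no vertex or edge, so $K$ does not have $(\mathrm{FW}_1)$. This proves (c) and Theorem~\ref{thm:compl}.

\begin{thebibliography}{9}

\bibitem{Agol} Agol, \emph{The virtual Haken conjecture}, Doc. Math. (2013).

\bibitem{Brown} Brown, \emph{Cohomology of Groups}.

\bibitem{Davis} M. Davis, \emph{The Geometry and Topology of Coxeter Groups}.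

\bibitem{DK} Duchamp and Krob (1992).

\bibitem{Genevois} Anthony Genevois, \emph{Examples of cubulable groups with fixed-point properties}, arXiv:2311.12402 (2023).

\bibitem{HW} Haglund and Wise, \emph{Special cube complexes}, GAFA (2008).

\bibitem{Otto} M. Otto, \emph{Highly acyclic groups, hypergraph covers, and the guarded fragment}, J. ACM (2012).

\end{thebibliography}
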